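# Permutation representations on the cuspidal K-theory of $\overline{\mathcal M}_{0,n}$

## 1. The theorem on cuspidal classes

We work over $\mathbb C$. For $n\ge 4$ let $\overline{\mathcal M}_{0,n}$ be the moduli space of stable $n$-pointed curves of genus $0$, let $\pi_i:\overline{\mathcal M}_{0,n}\to\overline{\mathcal M}_{0,n-1}$ forget the $i$-th marked point, and let $(\pi_i)_![E]=\sum_k(-1)^k[R^k\pi_{i*}E]$ be the induced map on $K_0$.

**Theorem A.** Let $n\ge4$, and put
$$K_0(\overline{\mathcal M}_{0,n})_{cusp}=\bigcap_{i=1}^n\ker(\pi_i)_!\subset K_0(\overline{\mathcal M}_{0,n}).$$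
Let $\mathcal T$ be the smallest class of finite permutation groups that contains the trivial group on one point and is closed under direct products (acting on disjoint unions) and under $K\mapsto K\wr S_k$ (imprimitive action). Then $K_0(\overline{\mathcal M}_{0,n})_{cusp}\otimes\mathbb Q$ is, as a representation of $S_n$, a finite direct sum of representations $\mathbb Q[S_n/K]$ with $K\in\mathcal T$. In particular it is a permutation representation for every $n\ge 4$.

The question whether the cuspidal part is a permutation representation for all $n$ comes from Jinwon Choi, Young-Hoon Kiem, Donggun Lee, "Representations on the cohomology of $\overline{\mathcal M}_{0,n}$", arXiv:2203.05883 (2022). For $4\le n\le 8$ the answer "yes" was known.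

Let us go through the words. A point of $\overline{\mathcal M}_{0,n}$ is a tree of $\mathbb P^1$'s with $n$ distinct marked smooth points, such that each component carries at least three special points (marked points or nodes). The space is smooth and projective, so $K_0$ of coherent sheaves equals $K_0$ of vector bundles, and both $\pi_i^*$ and $(\pi_i)_!$ are defined. The group $S_n$ permutes the markings and hence permutes the kernels of the $(\pi_i)_!$, so their intersection is $S_n$-stable. This intersection is the $K$-theoretic counterpart of the full subcategory of $\mathcal D^b(\overline{\mathcal M}_{0,n})$ of objects $E$ with $R\pi_{i*}E=0$ for all $i$.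

A *permutation representation* is the linear span of a finite $S_n$-set, that is, a direct sum of representations $\mathbb Q[S_n/K]=\mathrm{Ind}_K^{S_n}1$. Each such summand contains the trivial representation, so for example the sign representation of $S_2$ is not a permutation representation. The class is closed under direct sums, restriction and induction, but not under differences or under passing to direct summands: $\mathbb Q[S_2]$ minus the trivial representation is the sign representation. A space cut out by kernels, like ours, therefore has no evident reason to be a permutation representation.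

Members of $\mathcal T$ include $S_k$ (the wreath product of the trivial group on one point with $S_k$), $S_3\times S_2$ acting on five points, and $S_2\wr S_2$ of order $8$ acting on four points. The alternating group $A_3$ on three points is not in $\mathcal T$: a direct product on a disjoint union of nonempty sets is not transitive, and the only wreath products acting transitively on three points are, up to wreathing with $S_1$, copies of $S_3$.

**Example ($n=4$).** Here $\overline{\mathcal M}_{0,4}=\mathbb P^1$, each $\pi_i$ maps to a point, and $(\pi_i)_!=\chi$ is the Euler characteristic. The space $K_0(\mathbb P^1)\otimes\mathbb Q$ is spanned by $[\mathcal O]$ and the class of a point, both fixed by $S_4$. So the cuspidal part is one-dimensional, spanned by $[\mathcal O(-1)]$, with trivial action.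

For brevity we write $\overline M_S$ for the moduli space with marking set $S$, $|S|\ge3$, and $\overline M_n=\overline M_{[n]}$, $K_n=K_0(\overline M_n)\otimes\mathbb Q$. Since $\mathbb Q$ is flat over $\mathbb Z$, the cuspidal part tensored with $\mathbb Q$ is $\bigcap_i\ker(\pi_{i!}\,|\,K_n)$.

## 2. Symmetric functions, $\mathcal T$-positivity, and the explicit formula

**Frobenius characteristic.** Let $\Lambda$ be the completed ring of symmetric functions over $\mathbb Q$, with power sums $p_m$, complete functions $h_k$ and elementary functions $e_k$. To a (virtual) $S_n$-representation with character $\chi$ we attach $\sum_{\lambda\vdash n}\chi_\lambda p_\lambda/z_\lambda\in\Lambda_n$. It determines the representation up to isomorphism, so we identify the two. The trivial representation of $S_n$ is $h_n$, and products correspond to induction products: $fg$ is induced from $S_a\times S_b$ to $S_{a+b}$. We put $X:=p_1=h_1$ and $H=\sum_{k\ge0}h_k=\exp\sum_{m\ge1}p_m/m$. For $F\in\Lambda$, $F_d$ is the degree $d$ part, and $F_d:=0$ if $d\notin\mathbb Z$.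

**Plethysm.** The map $g\mapsto p_m[g]$ is the ring homomorphism with $p_m[p_l]=p_{ml}$ that fixes rational constants, and $f\mapsto f[g]$ is the ring homomorphism with $p_m\mapsto p_m[g]$. It is defined for every $f$ if $g_0=0$, and for polynomial $f$ in general. We use the textbook rules
$$h_k[P+Q]=\sum_{a}h_a[P]\,h_{k-a}[Q],\qquad e_2[P-Q]=e_2[P]-PQ+h_2[Q],\qquad h_k[\mathrm{ch}\,\mathbb Q[S_d/K]]=\mathrm{ch}\,\mathbb Q[S_{kd}/(K\wr S_k)].$$
For instance $h_2[h_3]=\mathrm{ch}\,\mathbb Q[S_6/(S_3\wr S_2)]$ has dimension $720/72=10$, and $h_2[2h_4]=h_2[h_4+h_4]=2h_2[h_4]+h_4^2$.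

**Definition.** An element of $\Lambda$ is *$\mathcal T$-positive* if each part of degree $d\geq 1$ is a finite $\mathbb Z_{\ge0}$-combination of the $\mathrm{ch}\,\mathbb Q[S_d/K]$ with $K\in\mathcal T$, and its degree $0$ part is a nonnegative integer.

Sums and products of $\mathcal T$-positive elements are $\mathcal T$-positive, because $\mathrm{ch}\,\mathbb Q[S_d/K]\cdot\mathrm{ch}\,\mathbb Q[S_{e}/L]=\mathrm{ch}\,\mathbb Q[S_{d+e}/(K\times L)]$. If $P$ is $\mathcal T$-positive with $P_0=0$, then $h_k[P]$ is $\mathcal T$-positive: split $P$ into single summands by the addition rule and use the wreath rule. In each degree a $\mathcal T$-positive element is a permutation representation.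

**The series $Z$ and $U$.** Define $Z=X+U$, with $Z_0=0$, by
$$Z=X+\sum_{k\ge3}(k-2)\,h_k[Z].\tag{1}$$
A term of $h_k[Z]$ of degree $d$ with $k\ge3$ is built from at least three pieces of positive degree, so it involves only $Z_s$ with $s\le d-2$. Hence (1) is a recursion with a unique solution, and by induction $U$ is $\mathcal T$-positive. By hand: $Z_1=X$, $Z_2=0$, $U_3=h_3$, $U_4=2h_4$ (three pieces of total degree $4$ would need one of degree $2$, and $Z_2=0$), and $U_5=3h_5+h_3h_2$, where the last term comes from $h_3[Z]$ with pieces of degree $1,1,3$.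

Let $c_n=\mathrm{ch}\big(K_0(\overline M_n)_{cusp}\otimes\mathbb Q\big)$. Theorem A says that $c_n$ is $\mathcal T$-positive for all $n\ge4$. We prove it through an exact formula.

**Theorem B.** Let $n\ge4$ and $\theta=n/2$. Then
$$c_n=[2\mid n]\;h_2[U_{n/2}]\;+\sum_{(i,(n_s))}\ \sum_{(a_s)}\gamma\;h_i\prod_{3\le s<\theta}h_{a_s}[U_s]\,h_{n_s-a_s}[U_s].\tag{2}$$
The sum is over $i,n_s\ge0$ with $i+\sum_{3\le s<\theta}sn_s=n$, and over $0\le a_s\le n_s$. With $k=i+\sum a_s$ and $\beta=i+\sum sa_s$,
$$\gamma=\lfloor k/2\rfloor-1\ \text{ if }\beta\ge\theta,\qquad\gamma=1-\lceil k/2\rceil\ \text{ if }\beta<\theta.$$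
For fixed $(i,(n_s))$, the sum of $\gamma$ over each orbit of the flips $a_s\mapsto n_s-a_s$ (which do not change the product of $h$'s) is $\ge0$.

**Corollary C.** For every $I\subset[n]$, $\bigcap_{i\in I}\ker(\pi_i)_!\otimes\mathbb Q$ is a permutation representation of $S_I\times S_{[n]\setminus I}$.

**Corollary D.** $c_n$ contains $(\lfloor n/2\rfloor-1)h_n$ as a direct summand; in particular it is nonzero. Moreover
$$1+\sum_{n\ge4}\dim c_n\,\frac{x^n}{n!}=\tfrac14e^{-x}\big(1+(3-2z)e^{2z}\big),\qquad\text{where }(2-z)e^z=2+x,\ z(0)=0.$$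

**Example (reading the formula).** For $n=4$ and $n=5$ there is no $s$ with $3\le s<\theta$, so only $i=n$ occurs, with $\gamma=\lfloor n/2\rfloor-1=1$. Since $U_2=0$, we get $c_4=h_4$ and $c_5=h_5$. For $n=6$ the term $h_2[U_3]$ joins: $c_6=2h_6+h_2[h_3]$. For $n=7$ we have $\theta=3.5$ and $s=3$. The pair $(i,n_3)=(7,0)$ gives $2h_7$. The pair $(4,1)$ has $\gamma=1$ at $a_3=0$ ($k=\beta=4$) and at $a_3=1$ ($k=5$, $\beta=7$), so it gives $2h_4h_3$. The pair $(1,2)$ has $k=1,2,3$ at $a_3=0,1,2$ with $\gamma=0$ each time. So $c_7=2h_7+2h_4h_3$.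

## 3. Commuting projectors and the factorization $M=HC$

The purpose of this section is to express all of $K_n$ through the cuspidal parts, so that $c_n$ can be computed from the cohomology of $\overline M_n$.

**Lemma 1 (base change).** Let $|S|\ge5$ and $i\ne j$ in $S$. Put $f=\pi_i$, $g=\pi_j$ on $\overline M_S$, $B=\overline M_{S-i-j}$, and let $\bar f=\pi_i:\overline M_{S-j}\to B$ and $\bar g=\pi_j:\overline M_{S-i}\to B$. Then $f_!g^*=\bar g^*\bar f_!$.

*Proof.* Both $\overline M_{S-i}$ and $\overline M_{S-j}$ are the universal curve $\mathcal C\to B$, which is flat (Knudsen). Let $Y=\mathcal C\times_B\mathcal C$ and $h=(f,g):\overline M_S\to Y$, so $f=pr_1h$ and $g=pr_2h$. The square over $Y$ is Cartesian and flat. The square over $\overline M_S$ is not Cartesian, and we have to show that replacing $\overline M_S$ by $Y$ loses nothing.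

**Step 1: the singularities of $Y$.** Étale locally at a node, $\mathcal C$ is $\operatorname{Spec}\mathcal O_B[x,y]/(xy-t)$, where $t$ is a local equation of the boundary divisor of that node and is part of a regular system of parameters. Distinct nodes of one curve give distinct boundary divisors, which cross normally. Take a point of $Y$, that is, a pair of points on one curve. If one of them is a smooth point of the curve, then $Y$ is smooth over the smooth variety $\mathcal C$ there. If they are two distinct nodes, the equations are $xy=t_1$, $zw=t_2$ with $t_1,t_2$ independent parameters, and $Y$ is smooth. If they are the same node, the equations $xy=t=zw$ show that $Y$ is étale locally $\{xy=zw\}\times(\text{smooth})$. So $Y$ is normal with toric, hence rational, singularities.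

**Step 2: $Y$ is irreducible.** The map $pr_1:Y\to\mathcal C$ is flat, so every generic point of $Y$ lies over the generic point of the irreducible variety $\mathcal C$. The generic fibre of $pr_1$ is a smooth irreducible curve of genus $0$. So $Y$ has only one generic point.

**Step 3: $Rh_*\mathcal O=\mathcal O_Y$.** The map $h$ sends the dense open set $M_{0,S}$ isomorphically onto the open subset of $Y$ of pairs of distinct unmarked points on smooth curves. So $h$ is proper and birational. As $\overline M_S$ is smooth and $Y$ has rational singularities, $Rh_*\mathcal O=\mathcal O_Y$.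

**Step 4: conclusion.** For a vector bundle $E$ on $\overline M_{S-j}$, the projection formula and flat base change give
$$Rf_*g^*E=R\,pr_{1*}Rh_*h^*pr_2^*E=R\,pr_{1*}pr_2^*E=\bar g^*R\bar f_*E.\qquad\square$$

**The projectors.** The fibres of $\pi_i$ are trees of $\mathbb P^1$'s, with $h^0(\mathcal O)=1$ and $h^1(\mathcal O)=0$, so $R\pi_{i*}\mathcal O=\mathcal O$ and $\pi_{i!}\pi_i^*=\mathrm{id}$ by the projection formula. Hence $P_i:=\pi_i^*\pi_{i!}$ is an idempotent on $K_n$. Since $\pi_i^*$ is injective, $\ker P_i=\ker\pi_{i!}$. Also $P_i[\mathcal O]=[\mathcal O]$.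

The $P_i$ commute. For $n\ge5$, Lemma 1 gives $P_iP_j=\pi_i^*\pi_{i!}\pi_j^*\pi_{j!}=\pi_i^*\pi_j^*\pi_{i!}\pi_{j!}=\pi_{ij}^*\pi_{ij!}$, which is symmetric in $i,j$. For $n=4$ every $P_i$ is $E\mapsto\chi(E)[\mathcal O]$.

More generally, let $\pi_F$ forget all markings in $F$. Then for $|F|\le n-3$
$$P_F:=\prod_{i\in F}P_i=\pi_F^*\pi_{F!}.\tag{3}$$
This goes by induction on $|F|$. To pass from $F'$ to $F=F'\sqcup\{j\}$ we need $\pi_{F'!}\pi_j^*=\pi_j^*\pi_{F'!}$. Forget the elements of $F'$ one at a time. Each exchange happens on a space whose marking set has at least $n-|F'|+1=n-|F|+2\ge5$ elements, so Lemma 1 applies.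

**Proposition 2.** Let $m_n=\mathrm{ch}\,K_n$ for $n\ge3$, $m_n=h_n$ for $n\le2$, $M=\sum_{n\ge0}m_n$ and $C=1+\sum_{n\ge4}c_n$. Then
$$M=H\cdot C.\tag{4}$$

*Proof.* Let $n\ge4$. Commuting idempotents decompose $K_n=\bigoplus_{F\subset[n]}K^F$, where $K^F$ is the subspace on which $P_i=1$ for $i\in F$ and $P_i=0$ for $i\notin F$. We identify each $K^F$.

**Step 1: $|F|\ge n-3$.** Choose $F'\subset F$ with $|F'|=n-3$. Then $K^F\subset\operatorname{im}P_{F'}\subset\pi_{F'}^*K_0(pt)_{\mathbb Q}=\mathbb Q[\mathcal O]$. All $P_j$ fix $[\mathcal O]\ne0$. So $K^F=0$ for $n-3\le|F|<n$, and $K^{[n]}=\mathbb Q[\mathcal O]$.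

**Step 2: $|F|\le n-4$.** The condition $P_i=1$ for all $i\in F$ means lying in $\operatorname{im}P_F=\operatorname{im}\pi_F^*$ (recall $\pi_{F!}$ is surjective because $\pi_{F!}\pi_F^*=\mathrm{id}$). So $K^F$ consists of the $\pi_F^*a$, $a\in K_0(\overline M_{[n]\setminus F})_{\mathbb Q}$, with $P_j\pi_F^*a=0$ for all $j\notin F$. Moving $\pi_{j!}$ past the pullbacks one marking at a time, on marking sets of size at least $n-|F|+1\ge5$, Lemma 1 gives $P_j\pi_F^*a=\pi_F^*\pi_j^*\pi_{j!}a$. As $\pi_F^*$ and $\pi_j^*$ are injective, the condition is $\pi_{j!}a=0$. Hence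
$$K^F=\pi_F^*\big(K_0(\overline M_{[n]\setminus F})_{cusp}\otimes\mathbb Q\big),$$
with $S_F$ acting trivially.

**Step 3: assembly.** The group $S_n$ permutes the $K^F$ with $|F|=n-k$ transitively, so their sum is $c_kh_{n-k}$. Thus $m_n=h_n+\sum_{k=4}^nc_kh_{n-k}$ for $n\ge4$. For $n\le3$ both sides of (4) equal $h_n$ in degree $n$ (note $m_3=h_3$). $\square$

By the Chern character and Keel's theorem ($A^*(\overline M_n)\cong H^*(\overline M_n,\mathbb Z)$ via the cycle map), $K_n\cong H^*(\overline M_n,\mathbb Q)$ equivariantly for $S_n$, and there is no odd cohomology. So $M$ is a question about cohomology.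

**Example ($n=5$).** The surface $\overline M_5$ is $\mathbb P^1\times\mathbb P^1$ blown up at three points, so $\dim K_5=1+5+1=7$. By (4), $m_5=h_5+h_4h_1+c_5$, so $\dim c_5=7-1-5=1$. The trivial representation occurs at least three times in $m_5$: in $H^0$, in $H^4$, and in $H^2$ through the sum of the boundary divisors, which is nonzero since it is effective on a projective surface. It occurs twice in $h_5+h_4h_1$. Hence $c_5=h_5$.

**What dividing by $H$ costs.** The sensible first move is now to understand $M$ and divide. But $1/H=\sum_k(-1)^ke_k$, so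
$$c_n=\sum_{k=0}^n(-1)^ke_k\,m_{n-k},$$
an alternating sum, with factors $e_k$ that for $k\ge2$ are not permutation representations. A proof that every $m_n$ is a permutation representation would therefore not by itself give anything about $c_n$. What is needed is a formula for $M$ in which the factor $H$ is visible. The next sections produce one.

## 4. Fixed points and compositions of species

Three standard facts are used. Throughout, $\chi$ is the Euler characteristic with compact supports.

**Fact E.** For a finite order automorphism $\sigma$ of a quasi-projective complex variety $A$, $\sum_i(-1)^i\mathrm{Tr}(\sigma\,|\,H^i_c(A))=\chi(A^\sigma)$.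

To see this, choose a $\langle\sigma\rangle$-equivariant projective compactification $\bar A$ and an equivariant triangulation of the pair $(\bar A,\bar A\setminus A)$, barycentrically subdivided so that a simplex mapped to itself is fixed pointwise. Then $H_c^*(A)$ is computed by relative cochains, whose basis is the set of open simplices in $A$. The Hopf trace formula counts the $\sigma$-fixed ones with sign $(-1)^{\dim}$. These are exactly the open simplices that make up $A^\sigma$.

**Fact F.** For a morphism $p:A\to A'$ of complex varieties, $a'\mapsto\chi(p^{-1}(a'))$ is constructible and $\chi(A)=\int_{A'}\chi(p^{-1}(a'))\,d\chi$. This follows from generic topological local triviality (Verdier) together with additivity and multiplicativity of $\chi$.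

**Fact P.** Let $R$ be an $S_k$-representation and $T=(T(n))_{n\ge1}$ a sequence of $S_n$-representations. The representations
$$\Big(R\otimes\bigoplus_{[n]=B_1\sqcup\dots\sqcup B_k}T(B_1)\otimes\dots\otimes T(B_k)\Big)^{S_k}$$
(sum over ordered set partitions into nonempty blocks) have total characteristic $\mathrm{ch}(R)[\mathrm{ch}\,T]$.

To see this, attach to $T$ the functor $\mathcal F_T(E)=\bigoplus_nT(n)\otimes_{S_n}E^{\otimes n}$ on vector spaces. On $\mathcal F_T(E)$ the matrix $\mathrm{diag}(x)$ has trace $\mathrm{ch}\,T(x)$, and letting $\dim E$ grow, this determines $\mathrm{ch}\,T$. Expanding $\mathcal F_T(E)^{\otimes k}$ and sorting the tensor positions into $k$ blocks shows that the displayed sequence corresponds to $E\mapsto R\otimes_{S_k}\mathcal F_T(E)^{\otimes k}=\mathcal F_R(\mathcal F_T(E))$. (In characteristic $0$, invariants and coinvariants agree.) If $y_1,y_2,\dots$ are the eigenvalues of $\mathrm{diag}(x)$ on $\mathcal F_T(E)$, the trace on this space is $\mathrm{ch}\,R(y)$, and $p_m(y)=\sum_jy_j^m$ is the trace of $\mathrm{diag}(x^m)$,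 that is $p_m[\mathrm{ch}\,T](x)$. So the trace is $\mathrm{ch}(R)[\mathrm{ch}\,T](x)$.

**Example.** With $k=2$, $R$ trivial, $T(2)$ trivial and all other $T(n)=0$, only $n=4$ occurs. We obtain the span of the three ways to split $[4]$ into two pairs, which is $h_2[h_2]$. With $R$ the sign representation each splitting is tensored with the line of orderings of its two blocks, and we obtain $e_2[h_2]$, again of dimension $3$.

## 5. The pointed series $W=H[Z]$

For $n\ge2$ let $b_n=\mathrm{ch}_{S_n}H^*(\overline M_{n+1})$, where $S_n$ fixes the last marking. Put $B=\sum_{n\ge2}b_n$, $V=X+B$ and $W=1+V$. For example $b_2=h_2$ and $b_3=2h_3$.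

**Lemma 3.** $W=H[Z]$, with $Z$ as in (1).

*Proof.* Write $e_c=\sum(-1)^i[H^i_c]$ and $a'=\sum_{k\ge2}\mathrm{ch}_{S_k}e_c(M_{0,k+1})$, where $M_{0,k+1}$ is the open moduli space.

**Step 1: $V=X+a'[V]$, by stratifying according to the component of the last marking.** For $n\ge2$ and a partition $\mathcal P$ of $[n]$ into $k\ge2$ blocks, let $M_{\mathcal P}\subset\overline M_{n+1}$ be the set of curves for which removing the component carrying the marking $n+1$ induces the partition $\mathcal P$ of $[n]$. That component has at least three special points, so $k\ge2$ always, and every curve lies in exactly one $M_{\mathcal P}$. The gluing morphism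
$$\overline M_{\mathcal P\cup\{n+1\}}\times\prod_{\mathcal B\in\mathcal P}\overline M_{\mathcal B\cup *}\to\overline M_{n+1}$$
is proper (a one-element block contributes a point). If the point of $\overline M_{\mathcal P\cup\{n+1\}}$ lies in the boundary, the component of $n+1$ sees several blocks of $\mathcal P$ behind one node, so the glued curve lies in $M_{\mathcal P'}$ for a strictly coarser $\mathcal P'$. Hence the preimage of $M_{\mathcal P}$ is $M_{0,\mathcal P\cup\{n+1\}}\times\prod\overline M_{\mathcal B\cup*}$. On it the map is bijective, because the pieces of a curve are recovered by cutting. A proper continuous bijection of locally compact Hausdorff spaces is a homeomorphism. The closure of $M_{\mathcal P}$ lies in the image of the gluing map, hence in $M_{\mathcal P}$ together with strata of strictly coarser partitions.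

Let $Y_k$ be the union of the $M_{\mathcal P}$ with $k$ blocks. By the previous sentence $\bigcup_{j\le k}Y_j$ is closed, so $Y_k$ is locally closed. Each $M_{\mathcal P}$ is closed in $Y_k$, so $Y_k$ is the topological disjoint union of its finitely many $M_{\mathcal P}$. As $\overline M_{n+1}$ has no odd cohomology, additivity gives $b_n=\sum_k\mathrm{ch}\,e_c(Y_k)$. Moreover $Y_k$ is the quotient of
$$\bigsqcup_{(B_1,\dots,B_k)}M_{0,k+1}\times\prod_i\overline M_{B_i\cup*}$$
(ordered set partitions of $[n]$) by the free action of $S_k$. Hence $H_c^*(Y_k)$ is the space of $S_k$-invariants of $H^*_c(M_{0,k+1})\otimes\bigoplus\bigotimes_iH^*(\overline M_{B_i\cup*})$. The factors that get permuted have only even cohomology, so no Koszul signs appear. By Fact P, applied in each degree of $H_c^*(M_{0,k+1})$, $\sum_n\mathrm{ch}\,e_c(Y_k)=\mathrm{ch}\,e_c(M_{0,k+1})[V]$. Summing over $k$ and adding $X$ for $n=1$ gives the claim.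

**Step 2: computing $a'$ by fixed points.** Placing the last marking at $\infty$, $M_{0,k+1}=F(\mathbb C,k)/\mathrm{Aff}$, where $F(\mathbb C,k)$ is the space of $k$ distinct points in $\mathbb C$. A class is fixed by $\sigma\in S_k$ if and only if $x_{\sigma(i)}=gx_i$ for some $g\in\mathrm{Aff}$. Since $k\ge2$, $g$ is unique, and a power of $g$ fixes all $x_i$, so $g$ has finite order.

If $\sigma\neq1$, then $g\ne1$ is not a translation, so it is a rotation about a centre by some $\zeta$ of exact order $N\ge2$. The points $x_i$ form free $\langle g\rangle$-orbits of size $N$, plus possibly the centre. So $\sigma$ has cycle type $N^r$ or $1N^r$ with $r\ge1$. For these types put the centre at $0$ and choose one index in each $N$-cycle. The number $\zeta$ is locally constant on the fixed locus, so the fixed locus is a disjoint union, over the $\varphi(N)$ choices of $\zeta$, of copies of $\{x\in(\mathbb C^*)^r:x_a^N\text{ distinct}\}/\mathbb C^*$. Normalize $x_1=1$. When $a$ of the coordinates are chosen, the next one varies in $\mathbb C^*$ minus $Na$ points,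 so the Euler characteristic is $\prod_{a=1}^{r-1}(-Na)=(-N)^{r-1}(r-1)!$ by Fact F.

If $\sigma=1$, put $x_1=0$, $x_2=1$. Then $\chi(M_{0,k+1})=\prod_{a=2}^{k-1}(1-a)=(-1)^k(k-2)!$.

Both types $N^r$ and $1N^r$ have $z_\lambda=N^rr!$. By Fact E the total contribution of $N\ge2$ is
$$\sum_{N\ge2}\varphi(N)(1+p_1)\sum_{r\ge1}\frac{(-N)^{r-1}(r-1)!}{N^rr!}p_N^r=(1+p_1)\sum_{N\ge2}\frac{\varphi(N)}N\ln(1+p_N),$$
and the contribution of $\sigma=1$ is $\sum_{k\ge2}(-1)^kp_1^k/(k(k-1))=(1+p_1)\ln(1+p_1)-p_1$. Together,
$$a'=(1+p_1)\sum_{N\ge1}\frac{\varphi(N)}N\ln(1+p_N)-p_1.\tag{5}$$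

**Step 3: solving for $W$.** Since $p_N[\ln W]=\ln(1+p_N[V])$, substituting (5) into $X=V-a'[V]$ gives
$$W\sum_N\frac{\varphi(N)}N\,p_N[\ln W]=2V-X=2W-2-X.\tag{6}$$
Define $\tilde Z:=\sum_m\frac{\mu(m)}m\,p_m[\ln W]$, so $\tilde Z_0=0$. Möbius inversion gives $\ln W=\sum_mp_m[\tilde Z]/m$, that is, $W=H[\tilde Z]$. Since $\sum_{N\mid q}\varphi(N)=q$,
$$\sum_N\frac{\varphi(N)}N\,p_N[\ln W]=\sum_qp_q[\tilde Z]\,\frac1q\sum_{N\mid q}\varphi(N)=\sum_qp_q[\tilde Z].$$
Newton's identity $kh_k=\sum_{m=1}^kp_mh_{k-m}$ gives $W\sum_qp_q[\tilde Z]=\sum_kk\,h_k[\tilde Z]$. So (6) becomes $\sum_{k\ge0}(k-2)h_k[\tilde Z]=-2-X$. The terms $k=0,1,2$ on the left are $-2$, $-\tilde Z$, $0$, and we obtain $\tilde Z=X+\sum_{k\ge3}(k-2)h_k[\tilde Z]$. This is (1), whose solution is unique, so $\tilde Z=Z$. $\square$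

**Check.** In degree $4$, $H[Z]_4=h_4+h_1U_3+U_4=3h_4+h_3h_1$, of dimension $3+4=7=\dim H^*(\overline M_5)$.

## 6. Fixed points along the map that forgets a marking

**Lemma 4.** For $n\ge3$: $b_n=2m_n+(e_2[B])_n$.

*Proof.* **Step 1: fixed points on a fibre.** Let $\sigma\in S_n$ and consider the $S_n$-equivariant morphism $\pi:\overline M_{n+1}\to\overline M_n=:Y$ forgetting the last marking. Its fibre over $y$ is the curve $C_y$, a tree of $\mathbb P^1$'s. For $y\in Y^\sigma$, $\sigma$ induces a finite order automorphism $\tau$ of $C_y$. Here $H^0(C_y)=\mathbb Q$, $H^1(C_y)=0$, and $H^2(C_y)$ is the permutation representation on the components. By Fact E, $\chi(C_y^\tau)=1+v$, where $v$ is the number of $\tau$-fixed components. The dual tree is contractible, so the Hopf trace formula on it gives $1=v-(e_+-e_-)$, where $e_\pm$ is the number of edges mapped to themselves with orientation preserved or reversed. Hence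
$$\chi(C_y^\tau)=2+e_+-e_-.$$

**Step 2: edges are boundary divisors.** Nodes of $C_y$ correspond to the boundary divisors $D=D_{A|A'}\ni y$, where $A\sqcup A'=[n]$, $|A|,|A'|\ge2$ and $D_{A|A'}\cong\overline M_{A\cup*}\times\overline M_{A'\cup*}$. The edge is mapped to itself if and only if $\sigma D=D$, and then its orientation is preserved if and only if $\sigma A=A$. Let $\epsilon_D(\sigma)=-1$ if $\sigma$ swaps $A$ and $A'$, and $+1$ otherwise. Fact F for $\overline M_{n+1}^\sigma\to Y^\sigma$ gives
$$\chi(\overline M_{n+1}^\sigma)=2\chi(\overline M_n^\sigma)+\sum_{\sigma D=D}\epsilon_D(\sigma)\,\chi(D^\sigma).$$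

**Step 3: reading this as an identity of representations.** By Fact E and the absence of odd cohomology, the left side is the trace of $\sigma$ on $H^*(\overline M_{n+1})$ and the first term on the right is twice the trace on $H^*(\overline M_n)$. The last sum is the trace of $\sigma$ on $\bigoplus_DH^*(D)\otimes\epsilon_D$, where $\epsilon_D$ also denotes the line of orientations of the edge. This representation is the one of Fact P with $k=2$, $R$ the sign representation, $T(n)=H^*(\overline M_{n+1})$ for $n\ge2$ and $T(1)=0$; again there are no Koszul signs, since all cohomology is even. Its characteristic is $(e_2[B])_n$. $\square$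

**Check.** In dimensions, $\dim b_n=\chi(\overline M_{n+1})$, and Lemma 4 is the recursion
$$\chi(\overline M_{n+1})=2\chi(\overline M_n)+\frac12\sum_{a=2}^{n-2}\binom na\chi(\overline M_{a+1})\chi(\overline M_{n-a+1}).$$
Starting from $\chi(\overline M_3)=1$ and $\chi(\overline M_4)=2$, it gives $4+3=7$, $14+20=34$, $68+145=213$, $426+1204=1630$ and $3260+11487=14747$ for $\chi(\overline M_5),\dots,\chi(\overline M_9)$.

## 7. The closed form $C=G(1-J)$

**Proposition 5.** Let $G=H[U]$ and $J=\sum_{k\ge3}\lfloor\frac{k-1}2\rfloor h_k[Z]$. Then $C=G\,(1-J)$.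

*Proof.* **Step 1: $M$ in terms of $W$.** We have $m_0=1$, $m_1=X$, $m_2=h_2=b_2$, and $e_2[B]$ starts in degree $4$. So Lemma 4 gives
$$2M=2+2X+2h_2+(B-h_2)-e_2[B]=2+2X+h_2+B-e_2[B].$$
Put $B=W-(1+X)$. By the rule for $e_2[P-Q]$, $e_2[B]=e_2[W]-W(1+X)+h_2[1+X]$, and $h_2[1+X]=1+X+h_2$. Substituting,
$$2M=(2+X)W-e_2[W].\tag{7}$$

**Step 2: $e_2[W]$ is divisible by $W$.** Put $W^-=\sum_k(-1)^kh_k[Z]=\exp\sum_m(-1)^mp_m[Z]/m$. Then $WW^-=\exp\sum_mp_{2m}[Z]/m=p_2[W]$. So
$$e_2[W]=\tfrac12\big(W^2-p_2[W]\big)=\tfrac12W(W-W^-)=W\sum_{k\text{ odd}}h_k[Z].$$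

**Step 3: the bracket is $1-J$.** By (1), $X=Z-\sum_{k\ge3}(k-2)h_k[Z]$, hence
$$X-\sum_{k\text{ odd}}h_k[Z]=-\sum_{k\ge3}\big(k-2+[k\text{ odd}]\big)h_k[Z]=-2J,$$
because $k-2+[k\text{ odd}]=2\lfloor\frac{k-1}2\rfloor$. Now (7) reads $M=W(1-J)$.

**Step 4: dividing by $H$.** By Lemma 3, $W=H[X+U]=H[X]\,H[U]=H\,G$. So $M=HG(1-J)$, and (4) gives $C=G(1-J)$. $\square$

The factor $H$ has divided out without alternating signs. One minus sign is left, in $1-J$.

## 8. Cancelling the constituents of size at least $n/2$

Put $j(k)=\lfloor\frac{k-1}2\rfloor$ for $k\ge1$, $j'(k)=\lfloor\frac k2\rfloor-1$ for $k\ge2$, and $J'=\sum_{k\ge2}j'(k)h_k[Z]$. Then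
$$j(1)=j(2)=j'(2)=j'(3)=0,\qquad j(k)+j'(k)=k-2\ (k\ge2),\qquad j'(k)=j(k-1)\ (k\ge2).\tag{8}$$
The second relation and (1) give $U=J+J'$. With $G^+=G-1$ we have $C=1+G^+-J-JG^+$ and $-J=J'-U$, so for $n\ge1$
$$C_n=J'_n+(G_n-U_n)-(JG^+)_n.\tag{9}$$
The first two terms are $\mathcal T$-positive ($G_n-U_n$ collects the $h_k[U]$ with $k\ge2$). The last one is subtracted.

Every $h_k[Z]$ expands as $\sum h_i\prod_sh_{a_s}[U_s]$ over $i+\sum_sa_s=k$. We say that such a term has $i$ *constituents* of size $1$ and $a_s$ constituents of size $s$, and similarly for $h_k[U]$.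

**Example ($n=6$).** With pieces of sizes $(1,1,4)$, $(1,1,1,3)$, $(1^6)$ we find $J'_6=j'(4)\,h_3U_3+j'(6)h_6=h_3^2+2h_6$, $G_6-U_6=h_2[U_3]=h_2[h_3]$, and $(JG^+)_6=J_3G_3=h_3^2$. In (9) the negative term $-h_3^2$ cancels the term $h_3U_3$ of $J'_6$, which has a constituent of size $3=n/2$. What remains is $2h_6+h_2[h_3]$.

This is the general pattern. The relation $j'(k)=j(k-1)$ says that removing one constituent from a term of $J'$ turns it into a term of $J$ with the same coefficient. So terms of $J'$ with a distinguished constituent look like $U_b\cdot J$, and can meet the negative terms. A constituent is distinguished when its size is at least $n/2$, since there is hardly ever more than one of these.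

**Proposition 6.** Fix $n\ge4$ and $\theta=n/2$. Let $U_<=\sum_{s<\theta}U_s$, $Z_<=X+U_<$, $G^<=H[U_<]$, $J^<=\sum_{k\ge1}j(k)h_k[Z_<]$ and $J'^<=\sum_{k\ge2}j'(k)h_k[Z_<]$. Then
$$c_n=h_2[U_\theta]+\sum_{\theta\le b\le n}J'^<_bG^<_{n-b}+G_n^<-\sum_{1\le d<\theta}J^<_dG^<_{n-d}.\tag{10}$$

For $n$ odd, every term with index $\theta$ is $0$; in particular $U_\theta=0$. Summation indices are integers.

*Proof.* **Step 1: low degrees do not see large constituents.** A term of $J_d$ or $J'_d$ with $d\le\theta$ has at least three constituents by (8), each of size less than $d\le\theta$. So $J_d=J^<_d$ and $J'_d=J'^<_d$ for $d\le\theta$. Also $G_d=G_d^<$ for $d<\theta$, and $G_\theta=G_\theta^<+U_\theta$.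

**Step 2: separating the large constituents.** Three expansions are needed.

(i) For $\theta<d\le n$:
$$J'_d=J'^<_d+\sum_{\theta\le b<d}U_bJ_{d-b}.$$
By (8), $j'(k)\ne0$ needs $k\ge4$. Two constituents of size $\ge\theta$ together with at least two others would have total size greater than $2\theta=n$, so at most one constituent has size $\ge\theta$. If it has size $b$, the other $k-1\ge1$ constituents contribute
$$\sum_{k\ge2}j'(k)\big(h_{k-1}[Z_<]\big)_{d-b}=\sum_{l\ge1}j(l)\big(h_l[Z_<]\big)_{d-b}=J^<_{d-b}=J_{d-b},$$
where the last equality holds because $d-b\le n-\theta=\theta$.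

(ii) Sorting the terms of $G_n$ by the number of constituents of size $\ge\theta$ (none; one; or two, which then both have size $\theta$ and leave nothing else):
$$G_n-U_n=G_n^<+U_\theta G_\theta^<+h_2[U_\theta]+\sum_{\theta<b<n}U_bG_{n-b}.$$
The case of one constituent of size $n$ is the subtracted $U_n$. For $\theta<b<n$ the cofactor is $G^<_{n-b}=G_{n-b}$, since $n-b<\theta$.

(iii) For $1\le d<\theta$ at most one constituent of a term of $G_{n-d}$ has size $\ge\theta$, so
$$G_{n-d}=G_{n-d}^<+U_\theta G^<_{\theta-d}+\sum_{\theta<b\le n-d}U_bG_{n-d-b}.$$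

**Step 3: inserting.** Since $J_0=0=G^+_0$, $(JG^+)_n=\sum_{\theta<d<n}J_dG_{n-d}+J_\theta G_\theta+\sum_{1\le d<\theta}J_dG_{n-d}$. Using (i) with $d=n$, (ii) and (iii) in (9), we get
$$\begin{aligned}C_n={}&J'^<_n+G_n^<+h_2[U_\theta]+U_\theta(J_\theta+G_\theta^<)-J_\theta G_\theta-U_\theta\sum_{1\le d<\theta}J_dG^<_{\theta-d}-\sum_{1\le d<\theta}J_dG^<_{n-d}\\&+\sum_{\theta<b<n}\big(U_bJ_{n-b}+U_bG_{n-b}-J_bG_{n-b}\big)-\sum_{b>\theta,\ 1\le d<\theta,\ b+d\le n}J_dU_bG_{n-d-b}.\end{aligned}$$

**Step 4: cancelling the second line.** The terms of the last sum with $b+d=n$ have $G_0=1$ and cancel $\sum U_bJ_{n-b}$. Since $U_b-J_b=J'_b$, the second line becomes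
$$\sum_{\theta<b<n}J'_bG_{n-b}-\sum_{b>\theta;\ d,e\ge1;\ b+d+e=n}U_bJ_dG_e$$
(the condition $d<\theta$ is automatic, as $d<n-b<\theta$). Apply (i) to $J'_b$. This produces $J'^<_bG_{n-b}$ and the terms $U_{b'}J_{b-b'}G_{n-b}$ with $\theta\le b'<b$. Those with $b'>\theta$ run over exactly the triples $(b',\,b-b',\,n-b)$ of the second sum and cancel it. Those with $b'=\theta$ remain; writing $e=n-b$, the second line is
$$\sum_{\theta<b<n}J'^<_bG_{n-b}+U_\theta\sum_{1\le e<\theta}J_{\theta-e}G_e .$$

**Step 5: cancelling the terms with $U_\theta$.** As $G_e=G_e^<$ for $e<\theta$, the last sum cancels $-U_\theta\sum_dJ_dG^<_{\theta-d}$ in the first line. Moreover, by Step 1,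
$$U_\theta(J_\theta+G_\theta^<)-J_\theta(G_\theta^<+U_\theta)=(U_\theta-J_\theta)G_\theta^<=J'_\theta G^<_\theta=J'^<_\theta G_\theta^<.$$
This is the term $b=\theta$ of the first sum in (10), and $J'^<_n=J'^<_nG_0^<$ is the term $b=n$. For $\theta<b<n$ we have $G_{n-b}=G^<_{n-b}$, and for $d<\theta$ we have $J_d=J^<_d$. What is left is (10). $\square$

**Proof of formula (2).** Expand the factors in (10) by $h_k[Z_<]=\sum_ih_i\,h_{k-i}[U_<]$ and $h_a[U_<]=\sum_{\sum a_s=a}\prod_sh_{a_s}[U_s]$. A term of $J'^<_bG^<_{n-b}$ or of $J^<_dG^<_{n-d}$ is indexed by the content $(i,(a_s))$ of its first factor and the content $(n_s-a_s)$ of its second factor; $G^<=H[U_<]$ does not involve $X$, so all $i$ constituents of size $1$ are in the first factor. The first factor has degree $\beta=i+\sum sa_s$ and $k=i+\sum a_s$ constituents.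

* If $\beta\ge\theta$, then $k\ge2$, because every constituent has size less than $\theta$ (recall $1<\theta$). The coefficient is $j'(k)=\lfloor k/2\rfloor-1$.
* If $0<\beta<\theta$, then $k\ge1$ and the coefficient is $-j(k)=1-\lceil k/2\rceil$.
* If $\beta=0$, then $k=0$. These are the terms of $G_n^<$, with coefficient $1=1-\lceil0/2\rceil$.

Conversely every $(i,(n_s),(a_s))$ in (2) occurs exactly once. This is formula (2). $\square$

## 9. Negative coefficients and the failure of complementary pairing

If all $\gamma$ in (2) were $\ge0$, we would be done. For $n\le8$ they are. Indeed, $\gamma<0$ forces $\beta<\theta$ and $k\ge3$ (for $\beta\ge\theta$ we have $k\ge2$). Then $\beta\ge3$, and the constituents outside the first factor have total size $n-\beta>\theta$ while each has size less than $\theta$. So there are at least two of them, each of size $\ge3$, and $n\ge3+6=9$.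

At $n=9$ termwise positivity does stop. Take $i=3$, $n_3=2$ and all other $n_s=0$. With $\theta=4.5$ the values are as follows: $a_3=0$ has $k=\beta=3$ and $\gamma=-1$; $a_3=1$ has $k=4$, $\beta=6$, $\gamma=1$; $a_3=2$ has $k=5$, $\beta=9$, $\gamma=1$. The products are $h_3h_2[h_3]$ for $a_3=0$ and for $a_3=2$, and $h_3\cdot h_3\cdot h_3$ for $a_3=1$. So the term $-h_3h_2[h_3]$ is cancelled only by the term with $a_3=2$, which is its image under $a_3\mapsto n_3-a_3$.

This suggests pairing each $(a_s)$ with its complement $(n_s-a_s)$, flipping all coordinates at once. That is not enough. Take $n=19$, $\theta=9.5$, $i=0$, $n_3=3$, $n_5=2$. For $(a_3,a_5)=(0,2)$ we have $k=2$, $\beta=10\ge\theta$ and $\gamma=0$. For the complement $(3,0)$ we have $k=3$, $\beta=9<\theta$ and $\gamma=-1$. The pair has sum $-1$: a side with few large constituents has the larger $\beta$, while the other side has the larger $k$. But the product of $h$'s in (2) is unchanged under each single flip $a_s\mapsto n_s-a_s$. The full orbit also contains $(0,0)$ with $k=0$, $\gamma=1$,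 and $(3,2)$ with $k=5$, $\beta=19$, $\gamma=1$. The sum over the orbit is $0-1+1+1=1$.

So we average over all flips. The orbit is a discrete cube, the condition $\beta\ge\theta$ is a monotone Boolean function on it, and $k$ is a positive combination of coordinates. We have to show that these two are sufficiently correlated.

## 10. Orbit sums and the Poincaré inequality on the cube

Fix $(i,(n_s))$ as in (2). Let $S=\{s:n_s>0\}$, $N=\sum n_s$ and $r=i+N$, the total number of constituents. An orbit of flips is given by integers $\delta_s\ge0$ with $\delta_s\equiv n_s$ (mod $2$), and consists of the points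
$$a_s=\tfrac12(n_s+\varepsilon_s\delta_s),\qquad\varepsilon\in\{\pm1\}^S.$$
For uniformly distributed $\varepsilon$, the point $(a_s)$ is uniform on the orbit. So the orbit sum of $\gamma$ is a positive multiple of the mean $E\gamma$ over uniform $\varepsilon$.

**Proposition 7.** $E\gamma\ge0$ for every orbit.

*Proof.* **Case $r\le4$.** Every single $\gamma$ is $\ge0$. Otherwise, as in Section 9, $\beta<\theta$ and $k\ge3$. Then at most one constituent remains, and it would have size $n-\beta>\theta$, which is impossible.

**Case $r\ge5$, Step 1: a uniform expression for $\gamma$.** Let $f=1$ if $\beta\ge\theta$ and $f=-1$ otherwise. In both cases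
$$\gamma=f\,\big(\tfrac k2-1\big)-\tfrac12[k\text{ odd}],$$
since $\lfloor k/2\rfloor=\frac k2-\frac12[k\text{ odd}]$ and $\lceil k/2\rceil=\frac k2+\frac12[k\text{ odd}]$. With $e=\sum_s\varepsilon_s\delta_s$ we have $k=i+\frac{N+e}2$, hence
$$4E\gamma=(2i+N-4)\,Ef+E[fe]-2P(k\text{ odd}).\tag{11}$$

**Step 2: $\phi:=Ef$ lies in $[0,1]$.** Put $Q=\sum_s\varepsilon_ss\delta_s$. Since $\sum_ssn_s=n-i$, we have $2\beta=i+n+Q$, so $f=1$ exactly when $i+Q\ge0$. The distribution of $Q$ is symmetric and $i\ge0$, so
$$P(i+Q<0)\le P(Q<0)=P(Q>0)\le P(i+Q\ge0).$$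

**Step 3: if $\delta>0$ and $\delta_s\ge\delta$ whenever $\delta_s\ne0$, then $E[fe]\ge\delta(1-\phi^2)$.** Recall that the functions $\varepsilon_T=\prod_{s\in T}\varepsilon_s$, $T\subset S$, are an orthonormal basis of the functions on the cube for $\langle u,v\rangle=E[uv]$. Write $f=\sum_T\hat f(T)\varepsilon_T$. Then $\hat f(\emptyset)=\phi$, and $\sum_T\hat f(T)^2=E[f^2]=1$. Put $D_sf=\frac12(f|_{\varepsilon_s=1}-f|_{\varepsilon_s=-1})=\sum_{T\ni s}\hat f(T)\,\varepsilon_{T\setminus\{s\}}$. Since $f$ has values $\pm1$ and is nondecreasing in $\varepsilon_s$ by Step 2 (the coefficient $s\delta_s$ is $\ge0$), $D_sf\in\{0,1\}$, so $D_sf=(D_sf)^2$. Hence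
$$E[f\varepsilon_s]=E[D_sf]=E[(D_sf)^2]=\sum_{T\ni s}\hat f(T)^2\ge0.$$
Summing over $s$ gives the Poincaré inequality in the form
$$\sum_sE[f\varepsilon_s]=\sum_T|T|\,\hat f(T)^2\ge\sum_{T\ne\emptyset}\hat f(T)^2=1-\phi^2.$$
If $\delta_s=0$, then $f$ does not depend on $\varepsilon_s$ and $E[f\varepsilon_s]=0$. So $E[fe]=\sum_s\delta_sE[f\varepsilon_s]\ge\delta\sum_sE[f\varepsilon_s]\ge\delta(1-\phi^2)$.

**Step 4: some $\delta_s$ is odd.** Flipping $\varepsilon_s$ changes $k$ by $\pm\delta_s$, hence changes its parity, so $P(k\text{ odd})=\frac12$. Also $2i+N\ge r\ge5$. Using (11), Step 2, and Step 3 with $\delta=1$,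
$$4E\gamma\ge\phi+(1-\phi^2)-1=\phi-\phi^2\ge0.$$

**Step 5: all $\delta_s$ are even.** Then $N\equiv\sum\delta_s\equiv0$ (mod $2$), and Step 3 with $\delta=2$ gives $E[fe]\ge2(1-\phi^2)$ (if all $\delta_s=0$, then $f$ is constant and both sides are $0$). If $i=0$, then $N=r\ge5$ is even, so $N\ge6$; if $i\ge1$, then $2i+N=r+i\ge6$. So $2i+N-4\ge2$, and with $P(k\text{ odd})\le1$
$$4E\gamma\ge2\phi+2(1-\phi^2)-2=2(\phi-\phi^2)\ge0.\qquad\square$$

**Proof of Theorems A and B.** Formula (2) was proved in Section 8, and Proposition 7 is the statement on orbit sums; this is Theorem B. In (2), group the terms by orbits. The orbit sums of $\gamma$ are nonnegative integers, the products $h_i\prod h_{a_s}[U_s]h_{n_s-a_s}[U_s]$ are constant on orbits and $\mathcal T$-positive, and $h_2[U_{n/2}]$ is $\mathcal T$-positive. So $c_n$ is $\mathcal T$-positive for every $n\ge4$, which is Theorem A. $\square$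

## 11. Partial intersections, dimensions, and values for $n=8,9$

**Proof of Corollary C.** Let $n\geq 4$ and $I\subset[n]$. By Section 3, $\bigcap_{i\in I}\ker\pi_{i!}\otimes\mathbb Q=\bigcap_{i\in I}\ker P_i=\bigoplus_{F\subset[n]\setminus I}K^F$. By the description of the $K^F$, this is, as a representation of $S_I\times S_{[n]\setminus I}$, the direct sum over $0\le f\le\min(n-4,\,n-|I|)$ of the representations induced from $S_I\times S_{([n]\setminus I)\setminus F}\times S_F$ (for one $F$ with $|F|=f$) of $\mathrm{Res}(c_{n-f})\otimes1$, plus a trivial summand $K^{[n]}$ if $I=\emptyset$. By Theorem A each $c_{n-f}$ is a permutation representation, and restrictions and inductions of permutation representations are permutation representations. $\square$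

**Proof of Corollary D.** In Theorem B the term $i=n$, with all $n_s=0$, is an orbit by itself. It has $k=\beta=n$ and contributes $(\lfloor n/2\rfloor-1)h_n$. All other orbit contributions and $h_2[U_{n/2}]$ are $\mathcal T$-positive, which gives the first statement; the coefficient is at least $1$ as $n\ge4$.

For the dimensions apply the ring homomorphism $p_1\mapsto x$, $p_m\mapsto0$ for $m\ge2$. It sends the characteristic of an $S_n$-representation to its dimension times $x^n/n!$. For $m\ge2$ every monomial of $p_m[Z]$ contains only $p_{ml}$'s, so $p_m[Z]\mapsto0$. Let $z$ be the image of $Z$. Then $h_k[Z]\mapsto z^k/k!$, $W\mapsto e^z$ and $H\mapsto e^x$. Since $\sum_{k\ge3}(k-2)z^k/k!=(z-2)e^z+2+z$, (1) becomes $(2-z)e^z=2+x$. By (7) and Step 2 of Proposition 5, $M=\frac12W\big(2+X-\sum_{k\text{ odd}}h_k[Z]\big)$, so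
$$M\mapsto\tfrac12e^z\big(2+x-\sinh z\big)=\tfrac12\Big((2-z)e^{2z}-\tfrac12e^{2z}+\tfrac12\Big)=\tfrac14\big((3-2z)e^{2z}+1\big).$$
By (4), dividing by $e^x$ gives the image of $C$. $\square$

**Example ($n=8$).** Here $\theta=4$ and only $s=3$ occurs. The pair $(i,n_3)=(8,0)$ gives $3h_8$. The pair $(5,1)$ has $\gamma=1$ at $a_3=0$ and $\gamma=2$ at $a_3=1$, giving $3h_5h_3$. The pair $(2,2)$ has $\gamma=0,0,1$ at $a_3=0,1,2$, giving $h_2\,h_2[h_3]$. With $h_2[U_4]=h_2[2h_4]=2h_2[h_4]+h_4^2$,
$$c_8=3h_8+3h_5h_3+h_4^2+2h_2[h_4]+h_2\,h_2[h_3],$$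
of dimension $3+168+70+70+280=591$. The dimensions of $c_4,\dots,c_8$ are $1,1,12,72,591$. By (4), $\chi(\overline M_8)=1+\binom84+\binom85+12\binom86+72\binom87+591=1+70+56+336+576+591=1630$, in agreement with Section 6.

**Example ($n=9$, where a negative $\gamma$ first occurs).** Here $\theta=4.5$, $s\in\{3,4\}$, $U_3=h_3$ and $U_4=2h_4$. The triples $(i,n_3,n_4)$ contribute as follows.

* $(9,0,0)$: $\gamma=3$, giving $3h_9$.
* $(6,1,0)$: $\gamma=2$ at $a_3=0$ and $\gamma=2$ at $a_3=1$, giving $4h_6h_3$.
* $(5,0,1)$: $\gamma=1$ at $a_4=0$ and $\gamma=2$ at $a_4=1$, giving $3h_5\cdot2h_4=6h_5h_4$.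
* $(3,2,0)$: the orbit $a_3\in\{0,2\}$ has sum $-1+1=0$, and $a_3=1$ gives $h_3^3$.
* $(2,1,1)$: only $a_3=a_4=1$ has $\gamma\ne0$, namely $\gamma=1$, giving $2h_2h_3h_4$.
* $(1,0,2)$: every $\gamma$ is $0$.
* $(0,3,0)$: $\gamma=1,0,0,0$ at $a_3=0,1,2,3$, giving $h_3[h_3]$.

So
$$c_9=3h_9+4h_6h_3+6h_5h_4+h_3^3+2h_2h_3h_4+h_3[h_3],$$
of dimension $3+336+756+1680+2520+280=5575$. By (4), $\chi(\overline M_9)=1+126+126+12\cdot84+72\cdot36+591\cdot9+5575=14747$, the value found from Lemma 4 in Section 6.
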